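# Zigzag words and a basis of $Te_0^*$

## Two idempotents with no relation between them

Let $\mathbb F$ be a field and let $T$ be the $\mathbb F$-algebra with generators $e_0,e_1,e^*_0,e^*_1$ and relations
$$e_ie_j=\delta_{ij}e_i,\qquad e_i^*e_j^*=\delta_{ij}e_i^*,\qquad e_0+e_1=1,\qquad e^*_0+e_1^*=1 .$$
We can drop $e_0=1-e_1$ and $e_1^*=1-e_0^*$. With $e=e_1$ and $f=e_0^*$ the algebra is generated by $e,f$ with the only relations $e^2=e$, $f^2=f$. What does the left ideal $Tf=Te_0^*$ look like?

Repeated letters collapse, so $Tf$ is spanned by the alternating products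
$$f,\quad ef,\quad fef,\quad efef,\quad fefef,\ \dots$$
They are linearly independent, and it is worth seeing this through a two-dimensional module. Over the rational function field $\mathbb F(\chi)$ put
$$f=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad e=\begin{pmatrix}\chi&\chi\\1-\chi&1-\chi\end{pmatrix},\qquad \eta=\begin{pmatrix}1\\0\end{pmatrix}.$$
Here $e$ is the column $(\chi,1-\chi)^\top$ times the row $(1,1)$, and $(1,1)(\chi,1-\chi)^\top=1$, so $e^2=e$. The upper left entry of $e$ is $\chi$, so $fef=\chi f$. Hence
$$(fe)^kf\,\eta=\chi^k\eta,\qquad e(fe)^kf\,\eta=\chi^k\begin{pmatrix}\chi\\1-\chi\end{pmatrix}.$$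
If $\sum_k c_k(fe)^kf+\sum_k d_k\,e(fe)^kf=0$ with $c_k,d_k\in\mathbb F$, apply this to $\eta$. The second coordinate gives $(1-\chi)\sum d_k\chi^k=0$, so all $d_k=0$; then the first gives $\sum_kc_k\chi^k=0$, so all $c_k=0$.

So $Te_0^*$ has the basis $x^k,\ e_1x^k$ with $x=e_0^*e_1e_0^*$ and $x^0:=e_0^*$. It looks like a free module of rank $2$ over a polynomial ring in the one variable $x$.

## Three idempotents on each side: nine words, three survivors

Now take $e_0,e_1,e_2$ and $e_0^*,e_1^*,e_2^*$, again orthogonal idempotents with sum $1$ on each side. Without further relations the left ideal is enormous. Fix distinct scalars $\theta_0,\theta_1,\theta_2$ and distinct $\theta_0^*,\theta_1^*,\theta_2^*$, put $a=\sum\theta_ie_i$, $a^*=\sum\theta_i^*e_i^*$, and impose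
$$e_i^*ae_j^*=0,\qquad e_ia^*e_j=0\qquad\text{whenever } |i-j|>1 .$$

Look at the nine words $[i,j]:=e_i^*e_je_0^*$. They satisfy relations of two kinds. First, summing over $j$, or over $j$ with weight $\theta_j$, gives
$$\textstyle\sum_j[2,j]=e_2^*e_0^*=0,\quad \sum_j\theta_j[2,j]=e_2^*ae_0^*=0,\quad \sum_j[1,j]=0,\quad \sum_j[0,j]=e_0^*.$$
Second, $\sum_i[i,j]=e_je_0^*$ for each $j$. Keep the three words $[0,1],[0,2],[1,2]$. Modulo shorter words, everything else is a combination of them:

* $[0,0]=e_0^*-[0,1]-[0,2]$ and $[2,2]=e_2e_0^*-[0,2]-[1,2]$;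
* $[2,0]$ and $[2,1]$ are then found from $[2,2]$ by solving two linear equations with determinant $\theta_1-\theta_0\ne0$;
* $[1,1]=e_1e_0^*-[0,1]-[2,1]$, and finally $[1,0]=-[1,1]-[1,2]$.

The survivors are $e_0^*e_1e_0^*$, $e_0^*e_2e_0^*$ and $e_1^*e_2e_0^*$. Which words survive for general $d$ and general length, and are the survivors linearly independent?

## The algebra $T$, zigzag words, and the theorem

Let $d\ge1$ be an integer and let $\{\theta_i\}_{i=0}^d,\{\theta_i^*\}_{i=0}^d$ be scalars in a field $\mathbb F$. We shall assume: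

* (H1) $\theta_i\ne\theta_j$ and $\theta_i^*\neq\theta_j^*$ whenever $i\ne j$;
* (H2) the expressions $\dfrac{\theta_{i-2}-\theta_{i+1}}{\theta_{i-1}-\theta_i}$ and $\dfrac{\theta^*_{i-2}-\theta^*_{i+1}}{\theta^*_{i-1}-\theta^*_i}$ are equal and independent of $i$ for $2\le i\le d-1$.

For $d\le2$ condition (H2) is empty. For $d=3$ the choice $\theta_i=\theta_i^*=i^2$ over $\mathbb Q$ satisfies both: the common ratio is $(0-9)/(1-4)=3$.

**Definition (the algebra).** $T$ is the $\mathbb F$-algebra with generators $a,\{e_i\}_{i=0}^d,a^*,\{e_i^*\}_{i=0}^d$ and relations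

* (a) $e_ie_j=\delta_{ij}e_i$ and $e_i^*e_j^*=\delta_{ij}e_i^*$;
* (b) $1=\sum_ie_i$ and $1=\sum_ie_i^*$;
* (c) $a=\sum_i\theta_ie_i$ and $a^*=\sum_i\theta_i^*e_i^*$;
* (d) $e_i^*ae_j^*=0$ and $e_ia^*e_j=0$ whenever $|i-j|>1$.

So in a $T$-module $V$ the maps $a,a^*$ are diagonalizable, $e_iV$ and $e_i^*V$ are their eigenspaces for $\theta_i$ and $\theta_i^*$ (possibly zero), and each of the two maps is block tridiagonal with respect to the eigenspaces of the other. By (a)–(c), $a^m=\sum_r\theta_r^me_r$ for all $m\ge0$.

**Definition (words).** The $e_i$ (nonstarred) and $e_i^*$ (starred) are the *standard generators*; the *index* of $e_i$ and of $e_i^*$ is $i$. A *word* of length $n$ is a product $u_1u_2\cdots u_n$ of standard generators in which starred and nonstarred letters alternate. The word of length $0$ is $1$ and is called trivial.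

**Definition (between).** The index $r$ is *between the ordered pair* $i,j$ if $i\ge r>j$ or $i\le r<j$. The interval is half open: it contains $i$ and omits $j$, and it has exactly $|i-j|$ elements. For example $2$ and $1$ are between $(2,0)$, while $0$ is not; nothing is between $(1,1)$. A letter $u$ is between $v,w$ if its index is between their indices.

**Definition (ZZ).** A word $u_1\cdots u_n$ is *zigzag*, or ZZ, if

* (I) $u_i$ is not between $u_{i-1},u_{i+1}$ for $2\le i\le n-1$;
* (II) at least one of $u_{i-1},u_i$ is not between $u_{i-2},u_{i+1}$ for $3\le i\le n-1$.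

For example $e_1^*e_2e_0^*$ is ZZ because $2$ is not between $(1,0)$, while $e_1^*e_1e_0^*$ is not, because $1\ge1>0$. For $d=2$, the words $e_i^*e_je_0^*$ that are ZZ and involve neither $e_0$ nor $e_2^*$ are exactly our three survivors.

**Theorem 1.** Let $\mathbb F$ be a field, $d\ge1$, and let $\{\theta_i\},\{\theta_i^*\}$ satisfy (H1) and (H2). Then the nontrivial ZZ words that end in $e_0^*$ and do not involve $e_0,e_d^*$ form a basis of the $\mathbb F$-vector space $Te_0^*$.

The problem comes from Kazumasa Nomura and Paul Terwilliger, "Tridiagonal pairs and the $\mu$-conjecture", arXiv:0908.2604 (2009); it asks to prove or disprove this statement. We prove it, and in the following form.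

**Theorem 2.** Let $C$ be a commutative ring, $d\ge1$, $\beta\in C$, and $\theta_i,\theta_i^*\in C$ $(0\le i\le d)$ such that all $\theta_i-\theta_j$, $\theta_i^*-\theta_j^*$ $(i\ne j)$ are units and
$$\theta_{i-2}-\theta_{i+1}=(\beta+1)(\theta_{i-1}-\theta_i),\qquad \theta^*_{i-2}-\theta^*_{i+1}=(\beta+1)(\theta^*_{i-1}-\theta^*_i)\qquad(2\le i\le d-1).$$
Let $T_C$ be the $C$-algebra defined by (a)–(d). Then $T_Ce_0^*$ is a free $C$-module with basis the ZZ words of Theorem 1.

Theorem 2 implies Theorem 1: take $C=\mathbb F$. If $d\ge3$, let $\beta+1$ be the common value in (H2); if $d\le2$ the recursions are empty and any $\beta$ will do.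

The proof has two halves of different nature. Spanning holds over any commutative ring in which the differences are units, and does not use (H2). Independence will be proved for one "universal" choice of scalars and then carried to every $C$ by base change; this is why we want rings and not only fields.

## Zigzag words as tuples

We read words from right to left. Write a word ending in $e_0^*$ as $u_nu_{n-1}\cdots u_1e_0^*$, let $i_k$ be the index of $u_k$, put $i_0=0$, and encode the word by the tuple $[i_n,\dots,i_1]$. Odd positions are nonstarred, even positions are starred. We call $n$ the *degree*. The conditions become: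

* (I) for $1\le k\le n-1$, $i_k$ is not between $(i_{k+1},i_{k-1})$;
* (II) for $1\le k\le n-2$, not both $i_{k+1},i_k$ are between $(i_{k+2},i_{k-1})$.

**Definition (standard tuple).** For $d\ge0$, a tuple $[i_n,\dots,i_1]\in\{0,\dots,d\}^n$ is *standard* if for some $m$ with $0\le2m\le n$:

* $i_{2j}=0$ for $0\le j\le m$;
* $1\le i_1\le i_3\le\cdots\le i_{2m-1}\le d$;
* if $n\ge2m+1$, then $1\le i_{2m+1}\le d$;
* for $2m+2\le k\le n$, $i_k$ lies strictly between $i_{k-1}$ and $i_{k-2}$.

Read from the right: first the index returns to $0$ again and again with weakly increasing peaks, and then it spirals inward. No condition relates $i_{2m+1}$ to $i_{2m-1}$. For $d=2$ the standard tuples of degree $4$ are $[0,1,0,1]$, $[0,2,0,1]$, $[0,2,0,2]$ (with $m=2$) and $[1,2,0,1]$, $[1,2,0,2]$ (with $m=1$).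

Three observations.

*The parameter $m$ is unique.* If $n\ge2m+2$ then $i_{2m+2}$ is strictly between $i_{2m+1}\geq 1$ and $i_{2m}=0$, so $i_{2m+2}>0$. Hence $m$ is the largest integer with $2m\le n$ and $i_2=i_4=\cdots=i_{2m}=0$.

*Truncations are standard.* If $[i_n,\dots,i_1]$ with $n\ge1$ is standard with parameter $m$, then $[i_{n-1},\dots,i_1]$ is standard, with parameter $m$ if $n>2m$, and with parameter $m-1$ if $n=2m$ (then $i_{2m-1}\ge1$ plays the role of $i_{2(m-1)+1}$).

*The letters $e_0$ and $e_d^*$ do not occur when $d\ge1$.* Up to position $2m+1$ the odd entries are $\ge1$ and the even entries are $0<d$. All entries at positions $\ge2m+2$ lie strictly between $0$ and $i_{2m+1}\le d$.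

**Notation.** Put $x_r=e_0^*e_re_0^*$. For $S\subseteq\{1,\dots,d\}$ with $|S|=k$ let $w_S=u_ku_{k-1}\cdots u_1e_0^*$ be the word in which $u_j$ has index $s_j$, where $s_1=\max S$, $s_2=\min(S\setminus\{s_1\})$, $s_3=\max(S\setminus\{s_1,s_2\})$, and so on alternately. Thus $w_\emptyset=e_0^*$, $w_{\{r\}}=e_re_0^*$, and for $S=\{1,2,3\}$ we get $w_S=e_2e_1^*e_3e_0^*$.

**Lemma 1.** Let $d\ge1$. A word ending in $e_0^*$ is ZZ and does not involve $e_0,e_d^*$ if and only if its tuple is standard. These words are exactly the products $w_S\,x_{r_m}\cdots x_{r_1}$ with $S\subseteq\{1,\dots,d\}$, $m\ge0$, $1\le r_1\le\cdots\le r_m\le d$, and each such word arises from exactly one $(S;r_1,\dots,r_m)$.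

**Step 1: standard tuples are the products $w_S x_{r_m}\cdots x_{r_1}$.** This step identifies the shape of the words. Given a standard tuple put $r_j=i_{2j-1}$ for $1\le j\le m$ and $S=\{i_{2m+1},\dots,i_n\}$. The nesting condition says that $i_{2m+1}>i_{2m+3}>\cdots$, that $i_{2m+2}<i_{2m+4}<\cdots$, that all of the former exceed all of the latter, and that all are $\ge1$. So $i_{2m+1}=\max S$, $i_{2m+2}$ is the minimum of the rest, and so on: the upper part of the word is $w_S$ and the lower part is $x_{r_m}\cdots x_{r_1}$. Conversely every $(S;r_1,\dots,r_m)$ gives a standard tuple, and it is recovered from the tuple because $m$ is unique.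

**Step 2: standard means ZZ without $e_0,e_d^*$.** This step compares the two conditions one letter at a time. Both properties pass to truncations, and a standard tuple avoids $e_0,e_d^*$. By induction on $n$ (the case $n=0$ being trivial) it suffices to show the following: if $[i_{n-1},\dots,i_1]$ is standard with parameter $m$, and $i_n\ne0$ ($n$ odd) or $i_n\ne d$ ($n$ even), then $[i_n,\dots,i_1]$ is standard if and only if (I) for $k=n-1$ and (II) for $k=n-2$ hold, whenever they make sense.

*Case $n-1=2m$.* Here $n$ is odd and $i_n=t\ge1$, and the extended tuple is always standard. If $m=0$, then $n=1$ and there is no condition. If $m\ge1$ the last four entries are $(i_n,i_{n-1},i_{n-2},i_{n-3})=(t,0,r,0)$ with $r\ge1$. Now $0$ is not between $(t,r)$, as $t,r\ge1$, and $0$ is not between $(t,0)$. So (I) and (II) hold as well.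

*Case $n-1=2m+1$.* Put $r=i_{n-1}\ge1$ and $s=i_n$, and note $i_{n-2}=0$. Condition (I) fails exactly if $s\ge r>0$, so it says $s<r$. If $m\ge1$, let $c=i_{2m-1}\ge1$; condition (II) says that $r$ and $0$ are not both between $(s,c)$. Since $c\geq 1$, the index $0$ is between $(s,c)$ iff $s=0$, and $r$ is between $(0,c)$ iff $r<c$. So (I) and (II) hold iff $0<s<r$, or $s=0$ and ($m=0$ or $r\ge c$). This is exactly standardness, with parameter $m$ in the first case and $m+1$ in the second.

*Case $n-1\ge2m+2$.* Here $i_{2m+2}>0$, so the extended tuple can be standard only with parameter $m$. Let $(t,A,B,D)=(i_n,i_{n-1},i_{n-2},i_{n-3})$, with $A$ strictly between $B$ and $D$.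

If $B>A>D$: (I) fails iff $t\le A<B$, so it says $t>A$. Given this, $A$ is between $(t,D)$, and $B$ is between $(t,D)$ iff $t\ge B$. So (I) and (II) hold iff $A<t<B$.

If $B<A<D$: (I) fails iff $t\ge A>B$, so it says $t<A$. Given this, $A$ is between $(t,D)$, and $B$ is iff $t\le B$. So (I) and (II) hold iff $B<t<A$.

In both cases this is standardness. $\square$

As a check, count. The word $w_Sx_{r_m}\cdots x_{r_1}$ has degree $|S|+2m$, so the number of these words of degree $n$ is the coefficient of $y^n$ in $(1+y)^d(1-y^2)^{-d}=(1-y)^{-d}$, namely $\binom{n+d-1}{d-1}$. For $d=1$ this is $1$ in each degree, and for $d=2$ it is $n+1$, which agrees with the three survivors in degree $2$ and the five standard tuples in degree $4$.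

## Rewriting one letter at a time, and the word $e_0^*e_1e_0^*e_2e_0^*$

How do we reduce a word to ZZ words? Fix all letters but $u_k$, with $1\le k\le n-1$. For $k$ odd, the relations $e^*_{i_{k+1}}a^me^*_{i_{k-1}}=0$ for $m<|i_{k+1}-i_{k-1}|$, which we derive below, say
$$\sum_{r}\theta_r^m\;\cdots e^*_{i_{k+1}}\,e_r\,e^*_{i_{k-1}}\cdots=0,\qquad 0\le m<|i_{k+1}-i_{k-1}|,$$
and dually for $k$ even. The number of relations equals the number of indices between $(i_{k+1},i_{k-1})$. By Vandermonde we can solve for the words whose $k$th letter violates (I) in terms of those whose $k$th letter does not. So condition (I) is natural, and a sensible plan is to rewrite violations one letter at a time.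

The plan stops at $[0,1,0,2]$, that is, at $e_0^*e_1e_0^*e_2e_0^*=x_1x_2$. The index $2$ is not between $(0,0)$, the index $0$ is not between $(1,2)$, and $1$ is not between $(0,0)$. So (I) holds at every position and no rewriting step applies. But (II) fails: $1$ and $0$ are both between $(0,2)$. This word is not standard, so it must be expressed through others, and no relation at a single position does it.

For $d=2$ let us see what does. Put $F(r,s,r')=e_0^*e_re_s^*e_{r'}e_0^*$ and $A(r,s,r')=F(r,s,r')-F(r',s,r)$. The relations at the three inner positions are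
$$\sum_{r'}\theta_{r'}^mF(r,s,r')=0,\quad \sum_r\theta_r^mF(r,s,r')=0\quad(m<s),\qquad \sum_s\theta_s^{*m}F(r,s,r')=0\quad(m<|r-r'|),$$
and $A$ satisfies the same ones.

* $s=2$. The two relations on $F(\cdot,2,r')$ give $F(r,2,r')=g_rF(1,2,r')$, where $g_1=1$ and $g_0,g_2$ are determined by $\sum g_r=\sum\theta_rg_r=0$. Likewise in $r'$, so $F(r,2,r')=g_rg_{r'}F(1,2,1)$ and $A(r,2,r')=0$.
* The pair $(r,r')=(0,2)$. Now $A(0,0,2)+A(0,1,2)=0$ and $\theta_0^*A(0,0,2)+\theta_1^*A(0,1,2)=0$, so both vanish.
* $s=1$. The sums $\sum_{r'}A(r,1,r')$ vanish and $A(r,1,r)=0$. From $r=0$ we get $A(0,1,1)=0$, and from $r=2$ we get $A(2,1,1)=0$. So $A(\cdot,1,\cdot)=0$.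
* Finally, for $|r-r'|=1$, $A(r,0,r')=-A(r,1,r')-A(r,2,r')=0$.

Hence $F(1,0,2)=F(2,0,1)$, that is, $x_1x_2=x_2x_1$. It took the relations at three neighboring positions together.

The way forward is to treat a whole block of letters at once, and to argue dually. To show that words from a set $B$ span modulo the relations, show that a *function* on tuples that respects all relations and vanishes on $B$ is zero. For such functions induction is easy: one can fix a coordinate, restrict, and shrink the range.

## Functions orthogonal to low powers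

We use one form of Vandermonde's theorem: if $N$ points carry distinct labels in a field, a function on them that is orthogonal to all powers $0,1,\dots,N-1$ of the label is $0$.

**Lemma 2.** Let $\kappa$ be a field and let $X,Y$ be nonempty finite intervals of integers with injections $\sigma:X\to\kappa$, $\tau:Y\to\kappa$. Let $n\ge1$; the coordinate $i_k$ $(1\le k\le n)$ ranges over $X$ for $k$ odd and over $Y$ for $k$ even. Let $\lambda=i_0$ and $\mu=i_{n+1}$ be fixed integers (the *ends*). Let $f(i_n,\dots,i_1)\in\kappa$ satisfy, for $1\le k\le n$ and all values of the other coordinates,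
$$\sum_{i_k}\phi_k(i_k)^m f(i_n,\dots,i_1)=0\qquad\text{for }0\le m<|i_{k+1}-i_{k-1}|,\tag{1}$$
where $\phi_k=\sigma$ for $k$ odd and $\phi_k=\tau$ for $k$ even. Then $f=0$ in each of the following cases.

* **(E)** $n$ is even; $\lambda\le\min Y$ or $\lambda\ge\max Y$; $\mu\le\min X$ or $\mu\ge\max X$; and $\lambda\notin Y$ or $\mu\notin X$.
* **(O)** $n$ is odd; one of $\lambda,\mu$ is $\le\min Y$ and the other is $\ge\max Y$; and $|\mu-\lambda|\ge|X|$.

A small instance of (E): $X=\{0,1\}$, $Y=\{1\}$, $\lambda=0$, $\mu=1$. Position $2$ with $i_1=0$ gives $f(1,0)=0$, and position $1$ with $i_2=1$ gives $f(1,0)+f(1,1)=0$, so $f=0$. The last condition in (E) cannot be dropped: for $X=Y=\{0,1\}$ and $\lambda=\mu=0$ the conditions are only $f(1,0)+f(1,1)=0$ and $f(0,1)+f(1,1)=0$, which have nonzero solutions.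

**Step 1: three moves.** This step collects what we may do with such an $f$.

* *Cut.* If one coordinate $i_k$ is fixed, then $f$ as a function of $(i_{k-1},\dots,i_1)$ satisfies (1) with ends $\lambda,i_k$, and as a function of $(i_n,\dots,i_{k+1})$ it satisfies (1) with ends $i_k,\mu$. If $k$ is odd, the latter function has the roles of $X,Y$ interchanged, because its first coordinate is of class $Y$.
* *Delete.* If $f$ vanishes whenever some coordinate of class $Y$ equals a given endpoint of $Y$, we may delete that endpoint from $Y$: only zero terms leave the sums, so (1) still holds. Likewise for $X$. If a class becomes empty and $n\ge2$, there is no tuple left on which $f$ could be nonzero, so $f=0$.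
* *Reflect.* In (1) only differences of indices of the same class occur; $\lambda$ is of class $Y$, and $\mu$ is of class $X$ for $n$ even and of class $Y$ for $n$ odd. So each class, with the ends that belong to it, may be reflected by $i\mapsto-i$.

We argue by induction on $n$, and for fixed $n$ by induction on $|X|+|Y|$. For $n=1$, case (O) is Vandermonde: $f$ is orthogonal to at least $|X|$ powers on $|X|$ points. Write $x_\pm,y_\pm$ for the maximum and minimum of $X,Y$.

**Step 2: case (E).** The aim is to find an endpoint that can be deleted. By reflection assume $\lambda\le y_-$ and $\mu\le x_-$.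

*If $y_+-\lambda\ge|X|$*: fix $i_k=y_+$ for an even $k$. The function of $(i_{k-1},\dots,i_1)$ has odd length $k-1<n$ and ends $\lambda\le y_-$ and $y_+$; it vanishes by (O). As $k$ was any even position, we may delete $y_+$ from $Y$. The hypotheses of (E) persist, and $f=0$ by induction.

*If $x_+-\mu\ge|Y|$*: fix $i_k=x_+$ for an odd $k$. The function of $(i_n,\dots,i_{k+1})$ has odd length $n-k$ and ends $x_+$ and $\mu\le x_-$; it vanishes by (O) with $X,Y$ interchanged. Delete $x_+$ from $X$; the hypotheses of (E) persist, and $f=0$ by induction.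

*One of the two holds.* Otherwise $y_+-\lambda\le|X|-1$ and $x_+-\mu\le|Y|-1$, that is,
$$|Y|-1+(y_--\lambda)\le|X|-1,\qquad |X|-1+(x_--\mu)\le|Y|-1 .$$
Adding, $(y_--\lambda)+(x_--\mu)\le0$. Both terms are $\ge0$, so $\lambda=y_-\in Y$ and $\mu=x_-\in X$, which is excluded.

**Step 3: case (O) with $n\ge3$.** Again we look for a deletable endpoint. By reflection of $Y$ (with both ends) assume $\lambda\le y_-$ and $\mu\ge y_+$.

*If $\lambda=y_-$*: fix $i_k=y_-$ for an even $k$. The function of $(i_n,\dots,i_{k+1})$ has odd length and ends $y_-=\lambda$ and $\mu$, so (O) applies and it vanishes. Delete $y_-$ from $Y$.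

*If $\mu=y_+$*: fix $i_k=y_+$ for an even $k$. The function of $(i_{k-1},\dots,i_1)$ has odd length and ends $\lambda$ and $y_+=\mu$, so it vanishes by (O). Delete $y_+$ from $Y$.

*If $\lambda<y_-$ and $\mu>y_+$*: fix $i_k=x_-$ for an odd $k$. If $k\ge3$, the function of $(i_{k-1},\dots,i_1)$ has even length and ends $\lambda,x_-$; it vanishes by (E) because $\lambda\notin Y$. If $k=1$, the function of $(i_n,\dots,i_2)$ has even length $n-1$ and ends $x_-,\mu$; it vanishes by (E) with $X,Y$ interchanged, because $\mu\notin Y$. Delete $x_-$ from $X$.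

In each case the hypotheses of (O) persist, and $f=0$ by induction. $\square$

## The graded modules $Q_n$ and the window principle

In this section and the next, $C$ is any commutative ring and $\sigma_0,\dots,\sigma_d,\tau_0,\dots,\tau_d\in C$ $(d\ge0)$ are such that $\sigma_i-\sigma_j$ and $\tau_i-\tau_j$ are units for $i\ne j$. We abstract the relations among words of degree $n$ modulo words of smaller degree.

**Definition.** $Q_n=Q_n(d;\sigma,\tau)$ is the $C$-module generated by the tuples $[i_n,\dots,i_1]\in\{0,\dots,d\}^n$ (with $i_0:=0$) subject to the following relations, where $\phi_k(i)=\sigma_i$ for $k$ odd and $\phi_k(i)=\tau_i$ for $k$ even: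

* (R1) for $1\le k\le n-1$ and fixed other coordinates, $\sum_{i_k=0}^d\phi_k(i_k)^m[i_n,\dots,i_1]=0$ for $0\le m<|i_{k+1}-i_{k-1}|$;
* (R2) for $1\le k\le n$ and fixed other coordinates, $\sum_{i_k=0}^d[i_n,\dots,i_1]=0$.

Also $Q_0=C$, generated by the empty tuple.

**Window principle.** *Fix consecutive positions $l+1,\dots,l+n'$ with $l$ even and $l+n'+1\le n$, and fix all letters outside this window. Let $G=\{0,\dots,d\}^{n'}$, let $N\subseteq C^G$ be the span of the vectors (R1) at the window positions, and let $B\subseteq G$. Suppose that for every residue field $\kappa$ of $C$ at a maximal ideal, every $f:G\to\kappa$ that satisfies (1) with ends $i_l,i_{l+n'+1}$ and vanishes on $B$ is zero. Then $C^G=N+C^B$.*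

*Proof.* Let $D=C^G/(N+C^B)$, a finitely generated $C$-module. For a maximal ideal $\mathfrak m$ with residue field $\kappa$, a linear functional on $D/\mathfrak mD$ is a function $f:G\to\kappa$ that kills the vectors (R1), which is (1), and vanishes on $B$. By assumption there is only the zero functional, so $D=\mathfrak mD$. Localizing at $\mathfrak m$, Nakayama's lemma gives $D_{\mathfrak m}=0$ for every $\mathfrak m$, so $D=0$. $\square$

Consequently, in $Q_n$ every tuple is a combination of tuples with the same letters outside the window and with window part in $B$, and only (R1) is used. The images of the $\sigma_i$ in $\kappa$ are distinct, and so are those of the $\tau_i$, because the differences are units; so Lemma 2 applies. Since $l$ is even, the first window position is odd and has class $X$.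

We need three instances.

**(W1)** *If $d\ge1$, every tuple having an index $d$ is a combination of tuples with $i_1=d$.*

This moves a letter $d$ to the far right. Let $k$ be minimal with $i_k=d$, and suppose $k\ge2$. Take the window $1,\dots,k-1$ with ends $i_0=0$ and $i_k=d$, and let $B$ be the set of window tuples with some coordinate equal to $d$. A function that satisfies (1) and vanishes on $B$ lives on $X=Y=[0,d-1]$. If $k-1$ is even, (E) applies: $0\le\min Y$, $d\ge\max X$ and $d\notin X$. If $k-1$ is odd, (O) applies: $0\le\min Y$, $d\ge\max Y$ and $|d-0|=d=|X|$. So the function is zero, and our tuple is a combination of tuples having an index $d$ at a position $<k$. Iterate.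

**(W2)** *Suppose $d\ge1$, $j\ge1$, $2j+1\le n$, $i_{2j+1}=d$ and $i_{2j-2}=0$. Then the tuple is a combination of tuples with the same letters outside positions $2j,2j-1$, with $i_{2j}=0$ and $i_{2j-1}\in[1,d]$.*

This creates a return to $0$. Take the window $2j-1,2j$ and $B=\{i_{2j}=0\}$. A function that satisfies (1) and vanishes on $B$ lives on $X=[0,d]$, $Y=[1,d]$ with ends $\lambda=0$ and $\mu=d$. Since $0\le\min Y$, $0\notin Y$ and $d\ge\max X$, it vanishes by (E). So we may take $i_{2j}=0$. Then (R2) at position $2j-1$ expresses a tuple with $i_{2j-1}=0$ through those with $i_{2j-1}\in[1,d]$.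

**(W3)** *If $j\ge1$, $2j+2\le n$ and $i_{2j+2}=i_{2j-2}=0$, then*
$$[\dots,0,r,s,r',0,\dots]=[\dots,0,r',s,r,0,\dots],$$
*where $r,s,r'$ stand at positions $2j+1,2j,2j-1$.*

This is the commutation we saw for $d=2$. Take the window $2j-1,2j,2j+1$, with both ends $0$; write window tuples as $(i_3,i_2,i_1)$. The module $N$ is stable under the reversal $\rho:(i_3,i_2,i_1)\mapsto(i_1,i_2,i_3)$: the relations at the outer positions have $m<|i_2|$ in both cases, with the same labels $\sigma$, and those at the middle position have $m<|i_3-i_1|$. So $\rho$ acts on $C^G/N$. If $C^G/N$ is spanned by palindromes $(r,s,r)$, then $\rho$ acts on it as the identity, and the claim follows. By the window principle it suffices to show: *a function $f$ on $[0,d]^3$ that satisfies (1) with both ends $0$ and vanishes on palindromes is zero.* We use induction on $d$. For $d=0$ the only tuple is a palindrome. Let $d\ge1$.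

* Fix $i_3=d$. Since $f(d,s,d)=0$, the function of $(i_2,i_1)$ lives on $X=[0,d-1]$, $Y=[0,d]$, with ends $\lambda=0$ and $\mu=d\notin X$. By (E) it is zero.
* Fix $i_1=d$. Then $f=0$ by the previous item applied to $f\circ\rho$.
* Fix $i_2=d$ and $i_3$. By the second item, $f$ as a function of $i_1$ lives on the $d$ points $[0,d-1]$, and it is orthogonal to the powers below $|d-0|=d$; so it is zero.

Hence $f$ lives on $[0,d-1]^3$, where (1) still holds, and the induction hypothesis gives $f=0$.

## Spanning by zigzag words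

**Proposition 3.** $Q_n(d;\sigma,\tau)$ is spanned by the standard tuples.

We use induction on $d$, and for fixed $d$ induction on $n$, for all $\sigma,\tau$ at once. For $n=0$ the statement is trivial. For $d=0$ and $n\ge1$, (R2) gives $Q_n=0$. Let $d,n\ge1$ and let $P\subseteq Q_n$ be the span of the tuples with $i_1=d$.

**Step 1: the quotient $Q_n/P$.** This step uses the case $d-1$. By (W1), all tuples with an index $d$ lie in $P$. So $Q_n/P$ is generated by the tuples in $[0,d-1]^n$, and in the relations (R1), (R2) among these the terms with $i_k=d$ disappear. What remains contains all the relations of $Q_n(d-1;\sigma,\tau)$, with $\sigma,\tau$ restricted. So $Q_n/P$ is a quotient of $Q_n(d-1;\sigma,\tau)$, spanned by tuples standard for $d-1$, and these are standard for $d$.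

**Step 2: generators of $P$.** This step uses the case $n-1$, by turning the picture upside down. Put $\sigma'_j=\tau_{d-j}$ and $\tau'_j=\sigma_{d-j}$, and consider the map
$$[h_{n-1},\dots,h_1]\mapsto[d-h_{n-1},\dots,d-h_1,\,d],\qquad\text{that is, } i_{k+1}=d-h_k,$$
where $h_0=0$ corresponds to $i_1=d$. It sends (R1) at position $k$ of $Q_{n-1}(d;\sigma',\tau')$ to (R1) at position $k+1$ of $Q_n(d;\sigma,\tau)$: the differences of indices agree in absolute value, and the labels agree by the choice of $\sigma',\tau'$. Likewise for (R2). So it defines a linear map $Q_{n-1}(d;\sigma',\tau')\to Q_n(d;\sigma,\tau)$ with image $P$. By induction $P$ is spanned by the images of standard tuples. The image of a standard tuple with parameter $l$ satisfies $2l+1\le n$ and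

* $i_{2j+1}=d$ for $0\le j\le l$;
* $i_{2j}\in[0,d-1]$ for $1\le j\le l$, and $i_{2l+2}\in[0,d-1]$ if $n\ge2l+2$;
* $i_k$ lies strictly between $i_{k-1}$ and $i_{k-2}$ for $2l+3\le k\le n$.

**Step 3: making these tuples standard.** Apply (W2) for $j=1,2,\dots,l$ in this order. At step $j$ we have $i_{2j+1}=d$, not yet changed, and $i_{2j-2}=0$, which is $i_0=0$ or the result of the previous step. We obtain a combination of tuples with $i_{2l+1}=d$, the same $i_n,\dots,i_{2l+2}$, and $i_{2j}=0$, $i_{2j-1}\in[1,d]$ for $1\le j\le l$. By (W3) with $s=0$ for $j=1,\dots,l-1$ we may permute $i_1,i_3,\dots,i_{2l-1}$, so assume $i_1\le i_3\le\cdots\le i_{2l-1}$. Such tuples are standard: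

* if $n=2l+1$, or if $n\ge2l+2$ and $i_{2l+2}\ge1$, with parameter $l$; in the latter case $0<i_{2l+2}<d=i_{2l+1}$;
* if $n\ge2l+2$ and $i_{2l+2}=0$, with parameter $l+1$: indeed $i_{2l+1}=d\ge i_{2l-1}$, and $i_{2l+3}$, if present, lies strictly between $0$ and $d$.

So $P$ and $Q_n/P$ are both spanned by standard tuples, hence so is $Q_n$. $\square$

**Corollary 4.** Let $d\ge1$, let $\theta_i,\theta_i^*\in C$ $(0\le i\le d)$ have $\theta_i-\theta_j$ and $\theta_i^*-\theta_j^*$ units for $i\ne j$, and let $T_C$ be the $C$-algebra defined by (a)–(d). Then $T_Ce_0^*$ is spanned over $C$ by the ZZ words of Theorem 1, and $x_1,\dots,x_d$ commute.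

*Proof.* The purpose is to see that words satisfy (R1) exactly and (R2) up to shorter words. By (c) the algebra is generated by the $e_i,e_i^*$, and by (a) products of these collapse to words or $0$; so $T_Ce_0^*$ is spanned by the words ending in $e_0^*$. Let $M_n$ be the span of those of degree $\le n$, and $M_{-1}=0$.

For $m<|i-j|$ we have $e_i^*a^me_j^*=0$: for $m=0$ this is $e_i^*e_j^*=0$, and for $m\ge1$ insert $1=\sum_ke_k^*$ between the factors $a$ to get
$$e_i^*a^me_j^*=\sum_{k_1,\dots,k_{m-1}} e_i^*ae_{k_1}^*a\cdots e_{k_{m-1}}^*ae_j^*=0,$$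
since in each term some two consecutive indices differ by more than $1$. Dually $e_ia^{*m}e_j=0$. Since $a^m=\sum_r\theta_r^me_r$ and $a^{*m}=\sum_r\theta_r^{*m}e^*_r$, relation (R1) with $\sigma=\theta$, $\tau=\theta^*$ holds exactly in $T_C$ for words ending in $e_0^*$. Summing one letter over all its values removes it, by (b); the two neighbors, if there are two, then give $0$ or merge, by (a). The result is $0$ or a word of smaller degree ending in $e_0^*$, so (R2) holds in $M_n/M_{n-1}$. Hence $M_n/M_{n-1}$ is a quotient of $Q_n(d;\theta,\theta^*)$, and by Proposition 3 and Lemma 1 it is spanned by the ZZ words of degree $n$. Induction on $n$ gives the first claim.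

Finally, (W3) was derived from (R1) alone, so it holds exactly in $T_C$. For $j=1$, $n=4$, $s=0$ it reads $e_0^*e_re_0^*e_{r'}e_0^*=e_0^*e_{r'}e_0^*e_re_0^*$, that is, $x_rx_{r'}=x_{r'}x_r$. $\square$

## A module criterion for independence

By Lemma 1 and Corollary 4, $Te_0^*$ is spanned by $w_S\cdot(\text{monomial in }x_1,\dots,x_d)$ with $2^d$ sets $S$. So we should show that it behaves like a free module of rank $2^d$ over a polynomial ring in $d$ variables. For $d=1$ a module of dimension $2$ over $\mathbb F(\chi)$ did this.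

**Lemma 5.** Let $k\subseteq L$ be fields, let $\theta_i,\theta_i^*\in k$ satisfy (H1), and let $T_k$ be the algebra (a)–(d) over $k$. Let $V$ be an $L$-vector space that is a module for $T_k\otimes_kL$, such that

1. $\dim_LV=2^d$;
2. $e_0^*$ has rank $1$ on $V$, and a nonzero $\eta\in e_0^*V$ generates $V$ as a $T_k\otimes_kL$-module;
3. the scalars $\chi_r=\operatorname{tr}(e_re_0^*)\in L$, $1\le r\le d$, are algebraically independent over $k$.

Then the ZZ words of Theorem 1 are linearly independent in $T_ke_0^*$ over $k$.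

*Proof.* As $e_0^*$ is idempotent of rank one, $e_0^*=\eta\varphi$ for a linear form $\varphi$ with $\varphi(\eta)=1$. So $x_r=e_0^*e_re_0^*=\eta\,\varphi(e_r\eta)\,\varphi=\chi_re_0^*$ on $V$, and $x_r\eta=\chi_r\eta$. By Corollary 4 with $C=k$, $T_ke_0^*$ is spanned by the $w_S\mu$ with $\mu$ a monomial in the $x_r$. Since $e_0^*\eta=\eta$, condition 2 says that $V$ is the $L$-span of $T_ke_0^*\eta$, so $V=\sum_SL\,w_S\eta$. There are $2^d$ vectors $w_S\eta$ and $\dim_LV=2^d$, so they form a basis of $V$.

By Lemma 1, a linear relation among the ZZ words reads $\sum_Sw_Sf_S(x_1,\dots,x_d)=0$ with polynomials $f_S\in k[y_1,\dots,y_d]$ whose coefficients are those of the relation (constants are taken through $w_Se_0^*=w_S$). Applied to $\eta$ it gives $\sum_Sf_S(\chi)\,w_S\eta=0$. So $f_S(\chi)=0$ for all $S$, and $f_S=0$ by condition 3. $\square$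

How do we get $2^d$ dimensions? Take tensor products of $d$ planes. In characteristic $0$, for $\theta_i=\theta_i^*=2i-d$, this is easy: let $Z_j,X_j$ act on the $j$th plane only, with $Z_j^2=X_j^2=1$ and all traces on the planes zero, and put $a=\sum_jZ_j$, $a^*=\sum_jX_j$. The eigenspace of $a$ for $2i-d$ is spanned by tensor products of eigenvectors of the $Z_j$ with exactly $i$ signs $+$. An $X_j$ changes only the $j$th factor, hence at most one sign, so $a^*$ is block tridiagonal; and symmetrically.

For other scalars one needs a deformation with a parameter $q$, $q^2+q^{-2}=\beta$, and $\theta_i=\alpha+bq^{2i-d}+cq^{d-2i}$. The first idea is to construct such a module directly for the given scalars, over an extension of the given field. It stops at the parametrization itself. Take $d=3$ and $\theta_i=i^2$ over $\mathbb Q$; we saw $\beta+1=3$, so $\beta=2$. Then $q^2+q^{-2}=2$ forces $(q^2-1)^2=0$, so $q^2=1$, and $\alpha+bq^{2i-3}+cq^{3-2i}$ does not depend on $i$. So $i^2$ is not of this form.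

The way around is to build the module only for *indeterminate* parameters, where no such accident happens, and to reach special scalars afterwards through spanning over a ring. To check conditions 2 and 3 for indeterminate parameters, we will specialize to the easy case $q=1$.

## Tensor products of planes over a field of indeterminates

Let $q,\alpha,p,s,\alpha^*,p^*,s^*,z_1,\dots,z_d$ be indeterminates over $\mathbb Q$. Put
$$K=\mathbb Q(q,\alpha,p,s,\alpha^*,p^*,s^*),\qquad L=K(z_1,\dots,z_d),\qquad\omega=q-q^{-1},$$
$$b=p/\omega,\qquad c=s-p/\omega,\qquad b^*=p^*/\omega,\qquad c^*=s^*-p^*/\omega .$$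
For $0\le i\le n$ let
$$\vartheta_i^{(n)}=bq^{2i-n}+cq^{n-2i}=p\,[2i-n]+s\,q^{n-2i},\qquad [k]=\frac{q^k-q^{-k}}{q-q^{-1}}\in\mathbb Z[q^{\pm1}],$$
and define $\vartheta_i^{*(n)}$ likewise from $b^*,c^*$. The form with $p,s$ has no denominator $\omega$, so it makes sense at $q=1$. For fixed $n$ the $\vartheta_i^{(n)}$ are distinct, because $b,c$ are algebraically independent over $\mathbb Q(q)$; likewise the $\vartheta_i^{*(n)}$.

Define $V^{(0)}=L$, $B_0=s$, $B_0^*=s^*$, and for $1\le n\le d$ put $V^{(n)}=V^{(n-1)}\otimes L^2$,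
$$B_n=B_{n-1}\otimes\begin{pmatrix}q^{-1}&0\\0&q\end{pmatrix}+1\otimes\begin{pmatrix}0&z_n\\v_n&0\end{pmatrix},\qquad B_n^*=B_{n-1}^*\otimes\begin{pmatrix}q&0\\0&q^{-1}\end{pmatrix}+1\otimes\begin{pmatrix}0&p^*-\omega s^*\\p^*&0\end{pmatrix},$$
with $v_n=p(p-\omega s)/z_n$. Since $bc\,\omega^2=p(\omega s-p)$, we have $z_nv_n=-bc\,\omega^2$, and likewise $(p^*-\omega s^*)p^*=-b^*c^*\omega^2$.

Check $n=1$: $B_1=\begin{pmatrix}sq^{-1}&z_1\\v_1&sq\end{pmatrix}$ has trace $(b+c)(q+q^{-1})=\vartheta^{(1)}_0+\vartheta^{(1)}_1$ and determinant $s^2+bc\,\omega^2=b^2+c^2+bc(q^2+q^{-2})=\vartheta_0^{(1)}\vartheta_1^{(1)}$, because $s=b+c$ and $\omega^2+2=q^2+q^{-2}$.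

**Lemma 6.** For $0\le n\le d$ let $V_i=\ker(B_n-\vartheta_i^{(n)})$ and $V_i^*=\ker(B_n^*-\vartheta_i^{*(n)})$. Then $V^{(n)}=\bigoplus_{i=0}^nV_i=\bigoplus_{i=0}^nV_i^*$,
$$B_n^*V_i\subseteq V_{i-1}+V_i+V_{i+1},\qquad B_nV_i^*\subseteq V_{i-1}^*+V_i^*+V_{i+1}^*$$
(with $V_{-1}=V_{n+1}=V_{-1}^*=V_{n+1}^*=0$), and $\dim V_0^*=1$.

We use induction on $n$. For $n=0$ all is clear, as $\vartheta_0^{(0)}=s$ and $\vartheta_0^{*(0)}=s^*$. Assume the lemma for some $n<d$, and write $z=z_{n+1}$, $v=v_{n+1}$, $t_i=q^{2i-n}$. For all integers $i$ put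
$$f_i^+=(z,\;b\omega t_i)^\top,\qquad f_i^-=(z,\;c\omega t_i^{-1})^\top.$$

**Step 1: the eigenspaces of $B_{n+1}$.** On $V_i\otimes L^2$, with $t=t_i$ and $\vartheta=bt+ct^{-1}$, the map $B_{n+1}$ acts as $1\otimes\begin{pmatrix}\vartheta q^{-1}&z\\v&\vartheta q\end{pmatrix}$. Using $zv=-bc\,\omega^2$, this matrix sends
$$f_i^+\mapsto\begin{pmatrix}z(\vartheta q^{-1}+b\omega t)\\-bc\,\omega^2+q\vartheta b\omega t\end{pmatrix},\qquad f_i^-\mapsto\begin{pmatrix}z(\vartheta q^{-1}+c\omega t^{-1})\\-bc\,\omega^2+q\vartheta c\omega t^{-1}\end{pmatrix}.$$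
The first coordinates are $z$ times $\vartheta q^{-1}+b\omega t=btq+ct^{-1}q^{-1}$ and $\vartheta q^{-1}+c\omega t^{-1}=btq^{-1}+ct^{-1}q$. The second coordinates are
$$b\omega\,(-c\omega+qbt^2+qc)=b\omega t\,(btq+ct^{-1}q^{-1}),\qquad c\omega\,(-b\omega+qb+qct^{-2})=c\omega t^{-1}(btq^{-1}+ct^{-1}q).$$
So $f_i^+$ and $f_i^-$ are eigenvectors with eigenvalues
$$btq+ct^{-1}q^{-1}=\vartheta_{i+1}^{(n+1)},\qquad btq^{-1}+ct^{-1}q=\vartheta_i^{(n+1)} .$$
These are distinct, so $f_i^\pm$ form a basis of $L^2$ for $0\le i\le n$. Writing $V_i'$ for the eigenspaces of $B_{n+1}$, we get $V^{(n+1)}=\bigoplus_{i=0}^{n+1}V_i'$ with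
$$V_i'=V_i\otimes f_i^-+V_{i-1}\otimes f_{i-1}^+,\qquad V_i\otimes L^2\subseteq V_i'+V_{i+1}' .\tag{2}$$

**Step 2: $B_{n+1}^*$ is block tridiagonal on the $V_i'$.** Let $\Delta=\operatorname{diag}(q,q^{-1})$, so $B_{n+1}^*=B_n^*\otimes\Delta+1\otimes(\cdot)$. Since $t_{i\pm1}=q^{\pm2}t_i$,
$$\Delta f_i^-=q(z,\;c\omega t_i^{-1}q^{-2})^\top=qf_{i+1}^-,\qquad \Delta f_i^+=q(z,\;b\omega t_iq^{-2})^\top=qf_{i-1}^+ .$$
For $u\in V_j$ write $B_n^*u=u_-+u_0+u_+$ with $u_-\in V_{j-1}$, $u_0\in V_j$, $u_+\in V_{j+1}$. By (2) it is enough to treat two kinds of vectors in $V_i'$.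

* For $u\in V_i$: $B_{n+1}^*(u\otimes f_i^-)=q(u_-+u_0+u_+)\otimes f_{i+1}^-+u\otimes(\cdot)$. Here $u_+\otimes f_{i+1}^-\in V_{i+1}'$, while $u_-\otimes f_{i+1}^-\in V_{i-1}\otimes L^2\subseteq V_{i-1}'+V_i'$, and the rest lies in $V_i\otimes L^2\subseteq V_i'+V_{i+1}'$.
* For $u\in V_{i-1}$: $B_{n+1}^*(u\otimes f_{i-1}^+)=q(u_-+u_0+u_+)\otimes f_{i-2}^++u\otimes(\cdot)$. Here $u_-\otimes f_{i-2}^+\in V_{i-1}'$, while $u_+\otimes f_{i-2}^+\in V_i\otimes L^2\subseteq V_i'+V_{i+1}'$, and the rest lies in $V_{i-1}\otimes L^2\subseteq V_{i-1}'+V_i'$.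

So $B_{n+1}^*V_i'\subseteq V_{i-1}'+V_i'+V_{i+1}'$. The shifts of $\Delta$ are what saves us: the dangerous terms $u_+\otimes f^-$ and $u_-\otimes f^+$ land on exactly the right vectors.

**Step 3: the starred claims.** Here we reuse Steps 1 and 2 with the roles exchanged. Interchange the two coordinates of the last factor $L^2$. Then $B_{n+1}^*$ becomes $B_n^*\otimes\operatorname{diag}(q^{-1},q)+1\otimes\begin{pmatrix}0&p^*\\p^*-\omega s^*&0\end{pmatrix}$, with $p^*\ne0$ and off-diagonal product $-b^*c^*\omega^2$, and $B_{n+1}$ becomes $B_n\otimes\Delta+1\otimes(\cdot)$. Steps 1 and 2 used nothing else about the two maps except the induction hypothesis, so they apply with $b^*,c^*$, with $p^*$ in place of $z$, and with $p^*-\omega s^*$ in place of $v$. The starred analogue of (2) for $i=0$ reads $V_0^{*\prime}=V_0^*\otimes f$ with one vector $f$, so this space stays one-dimensional. $\square$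

Now put $V=V^{(d)}$, so $\dim_LV=2^d$, and $B=B_d$, $B^*=B_d^*$,
$$\theta_i=\alpha+\vartheta_i^{(d)},\qquad\theta_i^*=\alpha^*+\vartheta_i^{*(d)} ,$$
and let $T_K$ be the algebra (a)–(d) over $K$ for these scalars. Let $e_i,e_i^*$ act on $V$ as the projections onto $V_i,V_i^*$ along the decompositions of Lemma 6. Then (a) and (b) hold, (c) gives $a=\alpha+B$ and $a^*=\alpha^*+B^*$, and for $|i-j|>1$ we have $e_i^*ae_j^*=\alpha e_i^*e_j^*+e_i^*Be_j^*=0$ by Lemma 6, and dually. So $V$ is a module for $T_K\otimes_KL$, and $e_0^*$ has rank $1$ on it. As in Lemma 5 let $\chi_r=\operatorname{tr}(e_re_0^*)\in L$.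

## Specialization at $q=1$

**Lemma 7.** (a) $\chi_1,\dots,\chi_d$ are algebraically independent over $K$. (b) Any nonzero $\eta\in V_0^*$ generates $V$ as a $T_K\otimes_KL$-module.

**Step 1: the specialization map.** We set up evaluation at $q=1$. Let $E=\mathbb Q(z_1,\dots,z_d)$, and let $\mathcal O\subset L$ be the local ring of rational functions over $E$ in $q,\alpha,p,s,\alpha^*,p^*,s^*$ that are regular at the point $q=p=p^*=1$, $s=s^*=\alpha=\alpha^*=0$. Let $\varepsilon:\mathcal O\to E$ be evaluation at this point. The matrices $B,B^*$ have entries in $\mathcal O$. Since $\varepsilon(\vartheta_i^{(d)})=\varepsilon(\vartheta_i^{*(d)})=2i-d$ are distinct, the differences of the $\vartheta_i^{(d)}$, and of the $\vartheta_i^{*(d)}$, are units of $\mathcal O$. The $e_i,e_i^*$ are Lagrange interpolation polynomials in $B,B^*$, so they have entries in $\mathcal O$, and $\chi_r\in\mathcal O$.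

Let $X_j,Y_j,H_j$ act on the $j$th tensor factor by
$$X=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad Y=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad H=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$
and put
$$\gamma_j=\tfrac12(z_j+z_j^{-1}),\qquad\nu_j=\tfrac12(z_j-z_j^{-1}),\qquad Z_j=\gamma_jX_j+\nu_jY_j,$$
so that $Z_j$ acts on the $j$th factor by $\begin{pmatrix}0&z_j\\z_j^{-1}&0\end{pmatrix}$. As $\varepsilon(\omega)=0$ and $\varepsilon(v_j)=z_j^{-1}$,
$$\varepsilon(B)=\sum_jZ_j,\qquad\varepsilon(B^*)=\sum_jX_j .$$
This is the easy case described above.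

**Step 2: the specialized $\chi_r$.** We compute $\varepsilon(\chi_r)$. Since $Z_j^2=X_j^2=1$, and $\varepsilon(e_r)$, $\varepsilon(e_0^*)$ project onto the eigenspaces for $2r-d$ and $-d$,
$$\varepsilon(e_r)=\sum_{|S|=r}\ \prod_{j\in S}\frac{1+Z_j}2\prod_{j\notin S}\frac{1-Z_j}2,\qquad\varepsilon(e_0^*)=\prod_j\frac{1-X_j}2 .$$
On the $j$th factor $\operatorname{tr}(Z_jX_j)=z_j+z_j^{-1}=2\gamma_j$ and $\operatorname{tr}Z_j=\operatorname{tr}X_j=0$. So
$$\operatorname{tr}\Bigl(\frac{1+Z_j}2\cdot\frac{1-X_j}2\Bigr)=\frac{1-\gamma_j}2=:m_j,\qquad\operatorname{tr}\Bigl(\frac{1-Z_j}2\cdot\frac{1-X_j}2\Bigr)=\frac{1+\gamma_j}{2}=1-m_j .$$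
The trace of a tensor product is the product of traces, so with $\chi_0:=\operatorname{tr}(e_0e_0^*)$,
$$\sum_{r=0}^d\varepsilon(\chi_r)y^r=\prod_{j=1}^d\bigl(1+m_j(y-1)\bigr).$$
Comparing coefficients of $(y-1)^k$, the elementary symmetric functions satisfy $\mathrm e_k(m)=\sum_{r=k}^d\binom rk\varepsilon(\chi_r)$ for $1\le k\le d$, a unitriangular relation between $\mathrm e_1(m),\dots,\mathrm e_d(m)$ and $\varepsilon(\chi_1),\dots,\varepsilon(\chi_d)$.

**Step 3: a nonzero Jacobian.** We show $\det(\partial\chi_r/\partial z_j)\ne0$. By Step 2,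
$$\det\Bigl(\frac{\partial\varepsilon(\chi_r)}{\partial z_j}\Bigr)=\det\Bigl(\frac{\partial\mathrm e_k(m)}{\partial z_j}\Bigr)=\det\Bigl(\frac{\partial\mathrm e_k}{\partial m_j}\Bigr)\prod_j\frac{dm_j}{dz_j},$$
and $dm_j/dz_j=-\frac14(1-z_j^{-2})\ne0$. The determinant on the right is nonzero: from $\sum_k\mathrm e_ku^k=\prod_l(1+m_lu)$ we see that $\sum_k\frac{\partial\mathrm e_k}{\partial m_j}u^k=u\prod_{l\ne j}(1+m_lu)$. If $\sum_ja_j\prod_{l\ne j}(1+m_lu)=0$, put $u=-1/m_j$; since the $m_l$ are distinct and nonzero, $a_j=0$. So the columns are linearly independent.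

The derivation $\partial/\partial z_j$ of $L$ is $K$-linear, preserves $\mathcal O$ by the quotient rule, and commutes with $\varepsilon$, since the evaluation point does not involve the $z$'s. So $\varepsilon\bigl(\det(\partial\chi_r/\partial z_j)\bigr)=\det(\partial\varepsilon(\chi_r)/\partial z_j)\ne0$, hence $\det(\partial\chi_r/\partial z_j)\neq0$.

**Step 4: proof of (a).** Suppose $\chi_1,\dots,\chi_d$ are dependent over $K$, and take $0\ne F\in K[y_1,\dots,y_d]$ of minimal total degree with $F(\chi)=0$. Differentiating, $\sum_rF_{y_r}(\chi)\,\partial\chi_r/\partial z_j=0$ for all $j$. By Step 3 all $F_{y_r}(\chi)=0$, so all $F_{y_r}=0$ by minimality. In characteristic $0$ this makes $F$ a nonzero constant, which contradicts $F(\chi)=0$.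

**Step 5: the algebra generated at $q=1$.** We show that the unital $E$-algebra $\mathcal A$ generated by $\sum_jZ_j$ and $\sum_jX_j$ is all of $\operatorname{End}(E^{2^d})$. Direct multiplication gives $XY=-H=-YX$, $XH=-Y=-HX$ and $HY=X$, so $[X,Y]=-2H$ and $[X,H]=-2Y$. Put
$$Y^{(k)}=\sum_j\nu_j\gamma_j^kY_j,\qquad H^{(k)}=\sum_j\nu_j\gamma_j^kH_j\qquad(k\ge0).$$
Operators on different factors commute, so
$$\Bigl[\sum_jX_j,\sum_jZ_j\Bigr]=-2H^{(0)},\qquad\Bigl[\sum_jX_j,H^{(0)}\Bigr]=-2Y^{(0)} .$$
Thus $H^{(0)},Y^{(0)}\in\mathcal A$, and $\sum_j\gamma_jX_j=\sum_jZ_j-Y^{(0)}\in\mathcal A$. Moreover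
$$\Bigl[\sum_j\gamma_jX_j,\,Y^{(k)}\Bigr]=-2H^{(k+1)},\qquad\Bigl[\sum_jX_j,\,H^{(k+1)}\Bigr]=-2Y^{(k+1)},$$
so all $Y^{(k)},H^{(k)}$ lie in $\mathcal A$. The $\gamma_j$ are distinct and $\nu_j\ne0$, so by Vandermonde $Y_j,H_j\in\mathcal A$ for each $j$, and $X_j=H_jY_j\in\mathcal A$. On each factor $1,X,Y,H$ span all $2\times2$ matrices. Hence $\mathcal A=\operatorname{End}(E^{2^d})$.

**Step 6: proof of (b).** We lift Step 5 from $E$ to $L$. Since $\varepsilon(e_0^*)\ne0$, some column of the matrix of $e_0^*$ has nonzero image under $\varepsilon$. It lies in $V_0^*$, and $\dim V_0^*=1$, so after rescaling we may take $\eta$ to be this column. By Step 5 we can choose $2^d$ noncommutative monomials $g_j$ in two letters such that the vectors $g_j(\varepsilon(B),\varepsilon(B^*))\,\varepsilon(\eta)$ form a basis of $E^{2^d}$. The determinant of the vectors $g_j(B,B^*)\eta$ lies in $\mathcal O$ and has nonzero image under $\varepsilon$, so these vectors span $V$. Since $B=a-\alpha$ and $B^*=a^*-\alpha^*$ on $V$, they lie in the submodule generated by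 $\eta$. $\square$

**Proposition 8.** In $T_Ke_0^*$ the ZZ words of Theorem 1 are linearly independent over $K$.

*Proof.* Apply Lemma 5 with $k=K$ and the module $V$. The $\theta_i$ are distinct and so are the $\theta_i^*$; $\dim_LV=2^d$; $e_0^*$ has rank $1$ by Lemma 6; conditions 2 and 3 are Lemma 7. $\square$

## Base change from the universal parameter ring

We now prove Theorem 2, and with it Theorem 1. Let $R=\mathbb Z[\beta,t_0,t_1,t_2,t_0^*,t_1^*,t_2^*]$ be a polynomial ring, and define
$$t_{i+1}=t_{i-2}-(\beta+1)(t_{i-1}-t_i)\qquad(i\ge2),$$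
and likewise $t_{i+1}^*$. The point is that $R$ maps to every $C$ as in Theorem 2, and also into our field $K$.

**Step 1: the map $R\to K$.** This step connects $R$ with the scalars of Proposition 8. Send $\beta\mapsto q^2+q^{-2}$ and
$$t_i\mapsto\alpha+bq^{2i-d}+cq^{d-2i},\qquad t_i^*\mapsto\alpha^*+b^*q^{2i-d}+c^*q^{d-2i}\qquad(i=0,1,2).$$
The recursion has characteristic polynomial
$$X^3-(\beta+1)X^2+(\beta+1)X-1=(X-1)(X^2-\beta X+1),$$
whose roots, for $\beta=q^2+q^{-2}$, are $1,q^2,q^{-2}$. So these formulas hold for all $i\ge0$, and for $0\le i\le d$ the images of $t_i,t_i^*$ are the $\theta_i,\theta_i^*$ of Proposition 8.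

**Step 2: $R\to K$ is injective.** We need this to pull independence back. Over $\mathbb Q(q)$ the map $(\alpha,b,c)\mapsto(t_0,t_1,t_2)$ is linear, with determinant a nonzero multiple of the Vandermonde determinant of $1,q^2,q^{-2}$, hence invertible; so is $(p,s)\mapsto(b,c)$; and likewise for the starred data. So the images of $t_0,t_1,t_2,t_0^*,t_1^*,t_2^*$ generate $K$ as a field over $\mathbb Q(q)$. As $K$ has transcendence degree $6$ over $\mathbb Q(q)$, these six images are algebraically independent over $\mathbb Q(q)$. As $q^2+q^{-2}\in\mathbb Q(q)$ is transcendental over $\mathbb Q$, all seven images are algebraically independent over $\mathbb Q$.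

**Step 3: a free module over a ring $A$.** This step combines the two halves. The images in $K$ of $t_i-t_j$ and $t_i^*-t_j^*$ $(0\le i<j\le d)$ are differences of distinct $\vartheta^{(d)}$'s, respectively $\vartheta^{*(d)}$'s, hence nonzero. Let $A$ be the localization of $R$ that inverts these differences; by Step 2, $A\subset K$. Let $T_A$ be the algebra (a)–(d) over $A$ with $\theta_i=t_i$ and $\theta_i^*=t_i^*$.

* Spanning: by Corollary 4 with $C=A$, the ZZ words span $T_Ae_0^*$ over $A$.
* Independence: a relation among the ZZ words with coefficients in $A\subset K$ maps, under the natural homomorphism $T_A\to T_K$, to the relation with the same coefficients in $T_Ke_0^*$, which is trivial by Proposition 8.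

So $T_Ae_0^*$ is a free $A$-module with basis the ZZ words.

**Step 4: an arbitrary $C$.** Let $C,\beta,\theta_i,\theta_i^*$ be as in Theorem 2. There is a ring homomorphism $A\to C$ with $\beta\mapsto\beta$, $t_i\mapsto\theta_i$, $t_i^*\mapsto\theta_i^*$ for $0\le i\le d$: prescribe it on the generators of $R$ (if $d=1$, send $t_2,t_2^*$ to $0$); it has the stated values for $3\le i\le d$ because the $\theta_i$ and $\theta_i^*$ satisfy the same recursions; and it extends to $A$ because the differences become units. An algebra given by generators and relations keeps its presentation under base change, so $T_C\cong T_A\otimes_AC$, with standard generators corresponding. Since $T_A=T_Ae_0^*\oplus T_A(1-e_0^*)$ as $A$-modules, the submodule $T_Ae_0^*$ is a direct summand, and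
$$T_Ce_0^*\cong T_Ae_0^*\otimes_AC .$$
This is a free $C$-module with basis the ZZ words. That is Theorem 2, and the case $C=\mathbb F$ is Theorem 1: the statement posed is true for every field $\mathbb F$, every $d\ge1$ and all scalars satisfying (H1) and (H2). $\blacksquare$
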